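
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Differentials of linear type and the tangent space at a singular point}


\begin{abstract}
Let $A$ be a local domain with maximal ideal $\mathfrak m$, essentially of finite type over a perfect field $k$, and let $S$ be the symmetric algebra of $\Omega_{A/k}$. We show that if $\Omega_{A/k}$ is of linear type, then $\mathfrak mS$ is a prime of height $2\dim A-\operatorname{edim}A$, and the local ring of $S$ at this prime is regular only if $A$ is regular. Consequently, if $\Omega_{A/k}$ is of linear type and normal, then $\operatorname{edim}A_{\mathfrak p}\le 2\dim A_{\mathfrak p}-2$ for every non-regular prime $\mathfrak p$. This answers affirmatively a question from the paper \emph{Tangent Algebras} of Simis, Ulrich and Vasconcelos, without the Cohen--Macaulay hypothesis. The proof degenerates pairs of points of $\operatorname{Spec}A$ to tangent vectors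 and ends with the parallelogram law for quadratic forms.
\end{abstract}

\section{The question and the answer}

Throughout, $k$ is a perfect field of arbitrary characteristic, $A$ is a domain essentially of finite type over $k$ with fraction field $F$, $\Omega=\Omega_{A/k}$ is its module of K\"ahler differentials, and $S=\mathcal S(\Omega)$ is the symmetric algebra of $\Omega$ over $A$.

For a finitely generated $A$-module $E$, the \emph{Rees algebra} $\mathcal R(E)$ is the image of $\mathcal S(E)$ in $\mathcal S(E\otimes_AF)$; equivalently, it is $\mathcal S(E)$ modulo its $A$-torsion. The module $E$ is \emph{of linear type} if $\mathcal S(E)\to\mathcal R(E)$ is an isomorphism, that is, if $\mathcal S(E)$ is $A$-torsion-free. It is \emph{normal} if $\mathcal R(E)$ is a normal domain. For a local ring $B$, $\operatorname{edim}B$ is the minimal number of generators of its maximal ideal, and $\operatorname{ecodim}B=\operatorname{edim}B-\dim B$. A prime $\mathfrak p$ of a ring $B$ is \emph{non-regular} if $B_{\mathfrak p}$ is not a regular local ring, and $\operatorname{Sing}(B)$ is the set of non-regular primes of $B$.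

The following question comes from \cite{SUV}.

\begin{quote}
\emph{Let $A$ be a local Cohen--Macaulay normal domain essentially of finite type over a perfect field $k$, and suppose that $\Omega_{A/k}$ is of linear type and normal. Is $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for every non-regular prime $\mathfrak p$ of $A$?}
\end{quote}

For Gorenstein rings of small embedding codimension it is known that this inequality even characterizes the property. Let $A$ be a normal reduced local Gorenstein ring essentially of finite type over $k$ with $\operatorname{ecodim}A\le3$, and suppose that $\Omega$ satisfies the condition $(F_0)$, namely $\mu(\Omega_{\mathfrak p})\le\operatorname{rank}\Omega+\operatorname{ht}\mathfrak p$ for all $\mathfrak p$, where $\mu$ is the minimal number of generators. Then $\Omega$ is of linear type and normal if and only if $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for all non-regular $\mathfrak p$. We shall not use this result.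

\paragraph{What the inequality measures.}
In this paragraph let $A$ be of finite type over $k$. Think of $\operatorname{Spec}S\to\operatorname{Spec}A$ as the family of Zariski tangent spaces. Over the regular locus it is a vector bundle with total space of dimension $2\dim A$; the fiber over a closed point $\mathfrak m$ has dimension $\operatorname{edim}A_{\mathfrak m}$. Linear type means that the total space is the scheme-theoretic closure of its part over any nonempty open set of $\operatorname{Spec}A$. If $\mathfrak m$ is a singular closed point, the fiber over it is then a proper closed subset of an irreducible space, and we shall see that its codimension is exactly $2\dim A_{\mathfrak m}-\operatorname{edim}A_{\mathfrak m}$. So this number is at least $1$, and the question asks whether it can be $1$ when $S$ is normal. If it were $1$, the local ring of $S$ at the generic point of the fiber would be a normal local domain of dimension one, hence a discrete valuation ring. We are therefore led to ask whether the tangent scheme of $A$ can be regular at the generic point of the tangent space of a singular point. One would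 guess that it cannot. This guess is false without a hypothesis (Example~\ref{ex:curve}), but it is true for differentials of linear type, in any codimension.

\begin{theorem}\label{thm:main}
Let $A$ be local with maximal ideal $\mathfrak m$, and let $\Omega$ be of linear type. Then $Q=\mathfrak mS$ is a prime of height $2\dim A-\operatorname{edim}A$, and $S_Q$ is regular if and only if $A$ is regular.
\end{theorem}

\begin{corollary}\label{cor:answer}
If $\Omega$ is of linear type and normal, then $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for every non-regular prime $\mathfrak p$ of $A$.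
\end{corollary}

In particular the answer to the question is yes. Neither the Cohen--Macaulay property nor the normality of $A$ is used, and normality of $\mathcal R(\Omega)$ is used only at primes of height one. Recall that a Noetherian ring $S$ satisfies $(R_j)$ if $S_{\mathfrak q}$ is regular for every prime $\mathfrak q$ of height at most $j$, and $(S_2)$ if $\operatorname{depth}S_{\mathfrak q}\ge\min(2,\operatorname{ht}\mathfrak q)$ for every $\mathfrak q$.

\begin{corollary}\label{cor:sing}
Suppose that $\Omega$ is of linear type.
\begin{enumerate}
\item[(1)] $\operatorname{Sing}(S)$ is the full preimage of $\operatorname{Sing}(A)$ under $\operatorname{Spec}S\to\operatorname{Spec}A$.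
\item[(2)] For $j\ge0$, $S$ satisfies $(R_j)$ if and only if $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-j-1$ for all non-regular $\mathfrak p$.
\item[(3)] $\Omega$ is normal if and only if $S$ satisfies $(S_2)$ and $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for all non-regular $\mathfrak p$.
\end{enumerate}
\end{corollary}

\begin{proposition}\label{prop:ci}
Let $A=R/(f_1,\dots,f_c)$ be a local domain, where $R$ is a regular local ring essentially of finite type over $k$ and $f_1,\dots,f_c$ is an $R$-regular sequence. Then $\Omega$ is of linear type if and only if $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-1$ for all $\mathfrak p\ne0$, and in that case $S$ is Cohen--Macaulay. Moreover, $\Omega$ is of linear type and normal if and only if $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for all non-regular $\mathfrak p$.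
\end{proposition}

Sections~\ref{sec:fiber}--\ref{sec:proof} prove Theorem~\ref{thm:main}. We compute the cotangent space of $S_Q$ in terms of quadrics and see why merely counting them does not decide the matter (Section~\ref{sec:cotangent}); we find the right idea on the cone $xy=z^2$ (Section~\ref{sec:cone}); and we show that the ingredient found there by hand exists in general (Section~\ref{sec:diagonal}). The consequences and examples of sharpness are in Sections~\ref{sec:cor} and~\ref{sec:ci}.

\section{The fiber over the closed point}\label{sec:fiber}

In Sections~\ref{sec:fiber}--\ref{sec:proof}, $A$ is local with maximal ideal $\mathfrak m$, and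
\[
d=\dim A,\quad n=\operatorname{edim}A,\quad \kappa=A/\mathfrak m,\quad e=\operatorname{trdeg}_k\kappa,\quad Q=\mathfrak mS .
\]
We fix minimal generators $x_1,\dots,x_n$ of $\mathfrak m$. The case $d=n=0$, in which $A$ is a field and $Q=0$, is included.

\begin{lemma}\label{lem:fiber}
\begin{enumerate}
\item[(a)] $\operatorname{rank}\Omega=\operatorname{trdeg}_kF=d+e$.
\item[(b)] The sequence $0\to\mathfrak m/\mathfrak m^2\to\Omega\otimes_A\kappa\to\Omega_{\kappa/k}\to0$ is exact, and $\mu(\Omega)=n+e$.
\item[(c)] $S/Q$ is a polynomial ring over $\kappa$ in $n+e$ variables. In particular $Q$ is prime and $Q\cap A=\mathfrak m$. The images of $dx_1,\dots,dx_n$ in $S/Q$ are algebraically independent over $\kappa$.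
\item[(d)] If $A$ is regular, then $\Omega$ is free and $S$ is a polynomial ring over $A$.
\item[(e)] If $\Omega$ is of linear type, then $S$ is a domain and $\operatorname{ht}Q=2d-n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ring $A$ is the localization of a finitely generated $k$-domain at a prime, so $\operatorname{trdeg}_kF=d+e$. As $k$ is perfect, $F/k$ is separable, so $\operatorname{rank}\Omega=\dim_F\Omega_{F/k}=\operatorname{trdeg}_kF$.

(b) As $k$ is perfect, $\kappa/k$ is separable, hence $0$-smooth, and the sequence is exact also on the left \cite[Thm.~25.2]{Mat}. Since $\dim_\kappa\Omega_{\kappa/k}=e$, Nakayama's lemma gives $\mu(\Omega)=n+e$.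

(c) We have $S/Q=\mathcal S_\kappa(\Omega\otimes_A\kappa)$, the symmetric algebra of a vector space of dimension $n+e$. By (b) the vectors $dx_i\otimes1$ are linearly independent in that space, so they are part of a set of variables.

(d) If $n=d$, then $\Omega$ is generated by $d+e=\operatorname{rank}\Omega$ elements. The kernel of the corresponding surjection $A^{d+e}\to\Omega$ has rank $0$ and is torsion-free, so it is $0$.

(e) Since $S$ is torsion-free, it embeds in $S\otimes_AF=\mathcal S_F(\Omega\otimes_AF)$, a polynomial ring in $d+e$ variables over $F$. So $S$ is a domain, finitely generated over $A$, with $\operatorname{trdeg}_F\operatorname{Frac}(S)=d+e$. As $A$ is universally catenary, the dimension formula \cite[Thm.~15.6]{Mat} reads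
\[
\operatorname{ht}Q+\operatorname{trdeg}_\kappa\operatorname{Frac}(S/Q)=\operatorname{ht}\mathfrak m+\operatorname{trdeg}_F\operatorname{Frac}(S),
\]
that is, $\operatorname{ht}Q=d+(d+e)-(n+e)=2d-n$.
\end{proof}

By (a) and (b), applied to the rings $A_{\mathfrak p}$, the module $\Omega$ satisfies $(F_0)$ if and only if $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}$ for all $\mathfrak p$.

\begin{remark}
Perfectness of $k$ matters already for (d). For this remark only, let $k=\mathbb F_p(t)$ with $p$ odd and let $A$ be the localization of $k[x,y]/(y^2-x^p+t)$ at the maximal ideal $(y)$. This is a discrete valuation ring, but $\Omega=(A\,dx\oplus A\,dy)/(2y\,dy)$ has the nonzero torsion element $dy$.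
\end{remark}

\section{The cotangent space of $S_Q$}\label{sec:cotangent}

Let $K=\operatorname{Frac}(S/Q)$ be the residue field of $S_Q$; it contains $\kappa$. Let $v_i\in K$ be the image of $dx_i$ and put
\[
v=(v_1,\dots,v_n)\in K^n .
\]
This is the generic tangent vector at $\mathfrak m$: \emph{its coordinates are algebraically independent over $\kappa$}, by Lemma~\ref{lem:fiber}(c). To decide whether $S_Q$ is regular we compare $\dim_KQS_Q/Q^2S_Q$ with $\operatorname{ht}Q$.

Write $X_i$ for the class of $x_i$ in $\mathfrak m/\mathfrak m^2$, and let $V\subset\kappa[X_1,\dots,X_n]_2$ be the space of quadratic forms that vanish in $\operatorname{gr}_{\mathfrak m}(A)$: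
\[
V=\ker\bigl(\kappa[X_1,\dots,X_n]_2\to\mathfrak m^2/\mathfrak m^3\bigr).
\]
For a quadratic form $q$ let $B_q(y,y')=q(y+y')-q(y)-q(y')$ be its polar form. It is symmetric and bilinear, and $B_q(y,y)=2q(y)$. If $q=\sum r_{ij}X_iX_j$, then $B_q(y,y')=\sum r_{ij}(y_iy'_j+y'_iy_j)$. Put
\[
L=\operatorname{span}_K\{B_q(X,v):q\in V\}\subset\bigoplus_iKX_i,\qquad
N=\{y\in K^n:B_q(y,v)=0\ \text{for all }q\in V\}.
\]
We regard elements of $\bigoplus KX_i$ as linear forms on $K^n$. Then $N$ is the common zero space of $L$, and $L$ is the space of all linear forms vanishing on $N$.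

\begin{lemma}\label{lem:cotangent}
The $K$-linear map $\bigoplus_iKX_i\to QS_Q/Q^2S_Q$ sending $X_i$ to the class of $x_i$ is surjective with kernel $L$. In particular $\dim_KQS_Q/Q^2S_Q=n-\dim L=\dim N$.
\end{lemma}

Linear type is not needed here. To read off the relations we write $A$ as a quotient of a regular local ring of dimension $n$.

\begin{proof}
Write $A=C/\mathfrak a$, where $C$ is the localization of a polynomial ring over $k$ at a prime, with maximal ideal $\mathfrak c$. Choose elements of $\mathfrak a$ whose classes form a basis of $(\mathfrak a+\mathfrak c^2)/\mathfrak c^2$. They are part of a regular system of parameters, so dividing $C$ by them gives a presentation $A=R/I$, where $(R,\mathfrak r)$ is regular local, essentially of finite type over $k$, and $I\subset\mathfrak r^2$. Then $\mathfrak r/\mathfrak r^2=\mathfrak m/\mathfrak m^2$, and the $x_i$ lift to minimal generators of $\mathfrak r$, still denoted $x_i$. Since $R$ is regular, $\mathfrak r^2/\mathfrak r^3=\kappa[X]_2$. Since $I\subset\mathfrak r^2$, we have $\mathfrak m^2/\mathfrak m^3=\mathfrak r^2/(I+\mathfrak r^3)$. Hence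
\begin{equation}\label{eq:V}
V=(I+\mathfrak r^3)/\mathfrak r^3:
\end{equation}
the forms in $V$ are exactly the classes modulo $\mathfrak r^3$ of the elements of $I$.

By Lemma~\ref{lem:fiber}(d), applied to $R$, the ring $T=\mathcal S_R(\Omega_{R/k})$ is a polynomial ring over $R$. From $\Omega=\Omega_{R/k}/(I\,\Omega_{R/k}+R\,dI)$ we get $S=T/(I,dI)T$. Let $f\in I$ and write $f=\sum r_{ij}x_ix_j$ with $r_{ij}\in R$. Then
\[
df\equiv\sum r_{ij}(x_i\,dx_j+x_j\,dx_i)\pmod{\mathfrak r^2T},
\]
because the remaining terms $x_ix_j\,dr_{ij}$ lie in $\mathfrak r^2T$. So $dI\subset\mathfrak rT$, and since also $I\subset\mathfrak r^2$,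
\[
S/Q=T/\mathfrak rT,\qquad Q/Q^2=\mathfrak rT\big/\bigl(\mathfrak r^2T+(dI)T\bigr).
\]
By flatness of $T$ over $R$, $\mathfrak rT/\mathfrak r^2T=(\mathfrak r/\mathfrak r^2)\otimes_\kappa S/Q$ is free over $S/Q$ on $X_1,\dots,X_n$. Tensor with $K$ over $S/Q$. The image of $df$ in $\bigoplus KX_i$ is $\sum\bar r_{ij}(v_jX_i+v_iX_j)=B_q(X,v)$, where $q=\sum\bar r_{ij}X_iX_j$ is the class of $f$ in $\mathfrak r^2/\mathfrak r^3$. By \eqref{eq:V} these images span $L$.
\end{proof}

Put $c=n-d=\operatorname{ecodim}A$. If $\Omega$ is of linear type, then $\dim S_Q=2d-n$ by Lemma~\ref{lem:fiber}(e). Hence $\dim N\ge2d-n$, that is, $\dim L\le2c$, and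
\begin{equation}\label{eq:count}
S_Q\text{ is regular}\iff\dim N=2d-n\iff\dim L=2c .
\end{equation}
Thus the task is to show that, for $\Omega$ of linear type, $\dim L=2c$ is impossible unless $c=0$. Three examples show what must be overcome.

\begin{example}[complete intersections]
If the ideal $I$ of the proof above is generated by $c$ elements, then by \eqref{eq:V} $V$ is spanned by $c$ forms, so $\dim L\le c<2c$ unless $c=0$. In this case counting suffices. But in general there may be many more than $2c$ quadrics, and then the bound $\dim L\le\dim V$ does not help.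
\end{example}

\begin{example}[many quadrics]\label{ex:segre}
Let $m\ge2$ and let $A$ be the localization of $k[s_it_j:i=1,2,\ 1\le j\le m]$ at the ideal generated by the $x_{ij}=s_it_j$. Its fraction field is generated by the independent elements $s_1t_1,\dots,s_1t_m,s_2/s_1$, so $d=m+1$, $n=2m$ and $c=m-1$. Two distinct quadratic monomials in the $X_{ij}$ have the same image only if they are $X_{1i}X_{2j}$ and $X_{1j}X_{2i}$ with $i\ne j$. So $V$ is spanned by the $\binom m2$ minors $X_{1i}X_{2j}-X_{1j}X_{2i}$, and for $m\ge4$ there are at least $2c$ of them. Write vectors as pairs of rows; the rows $v_1,v_2$ of $v$ are linearly independent. Then $y\in N$ means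
\[
y_1\wedge v_2+v_1\wedge y_2=0\quad\text{in }\textstyle\bigwedge^2K^m .
\]
Wedging with $v_1$ and with $v_2$ shows that $y_1,y_2\in\operatorname{span}(v_1,v_2)$. So $y=gv$ for a $2\times2$ matrix $g$, and the equation becomes $(\operatorname{tr}g)\,v_1\wedge v_2=0$. Hence $\dim N=3$ and $\dim L=2m-3=2c-1$: for every $m$ exactly one less than the value $2c$ in \eqref{eq:count}. (We do not ask here whether $\Omega$ is of linear type.) Note that $q(gv)=\det(g)\,q(v)$ for $q\in V$, and that there are $g$ with $\operatorname{tr}g=0$ and $\det g\ne0$. So the nonzero forms in $V$ do not vanish on $N$. This observation points in the right direction.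
\end{example}

\begin{example}[linear type is needed]\label{ex:curve}
Let $\operatorname{char}k\ne2$ and let $A$ be the localization of $k[t^3,t^4,t^5]$ at the ideal generated by $x=t^3$, $y=t^4$, $z=t^5$; so $n=3$ and $d=1$. The relations $xz-y^2$, $x^3-yz$ and $x^2y-z^2$ show that $X_1X_3-X_2^2$, $X_2X_3$ and $X_3^2$ lie in $V$. So $L$ contains
\[
v_3X_1-2v_2X_2+v_1X_3,\qquad v_3X_2+v_2X_3,\qquad 2v_3X_3,
\]
which are linearly independent. By Lemma~\ref{lem:cotangent} and Nakayama's lemma, $QS_Q=0$ and $S_Q=K$ is a field. So $S_Q$ is regular although $A$ is not. Here $Q$ has height $0\ne2d-n=-1$, so $\Omega$ is not of linear type by Lemma~\ref{lem:fiber}(e).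
\end{example}

The last example shows that linear type must enter; Example~\ref{ex:segre} suggests using the values of the quadrics on $N$ rather than their number.

\section{The idea, on the cone $xy=z^2$}\label{sec:cone}

Let $A=k[x,y,z]_{(x,y,z)}/(xy-z^2)$. Here $d=2$, $n=3$, and $V$ is spanned by $q=X_1X_2-X_3^2$. Write $v=(\xi,\eta,\zeta)$. Then
\[
N=\{(y_1,y_2,y_3)\in K^3: y_1\eta+y_2\xi-2y_3\zeta=0\}.
\]
We rule out that $S_Q$ is regular by an argument other than counting. Suppose it is. Then $\operatorname{gr}_{QS_Q}(S_Q)$ is the symmetric algebra of $QS_Q/Q^2S_Q$. By Lemma~\ref{lem:cotangent} this is the ring of polynomial functions on $N$ (the field $K$ is infinite), and the class of $x_i$ is the coordinate function $X_i|_N$. The relation $xy-z^2=0$ in $A$ forces $q|_N=0$. So it suffices to find a vector in $N$ on which $q$ does not vanish.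

Geometrically, $v$ is a tangent vector, hence a limit of secants; on a cone we may hope to write $v$ as the difference $b-a$ of two points of the cone itself. Trying $a=(\alpha,0,0)$, we need $q(a+v)=(\alpha+\xi)\eta-\zeta^2=0$, so
\[
a=\Bigl(\tfrac{\zeta^2-\xi\eta}{\eta},0,0\Bigr),\qquad b=a+v=\Bigl(\tfrac{\zeta^2}{\eta},\eta,\zeta\Bigr),\qquad a+b=\Bigl(\tfrac{2\zeta^2-\xi\eta}{\eta},\eta,\zeta\Bigr).
\]
Now $a+b$ lies in $N$, since $(2\zeta^2-\xi\eta)+\eta\xi-2\zeta^2=0$. But $q(a+b)=(2\zeta^2-\xi\eta)-\zeta^2=\zeta^2-\xi\eta=-q(v)$, which is not $0$. So $S_Q$ is not regular, in any characteristic.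

No accident was involved. In Euclidean terms: if two vectors have the same length, their sum is orthogonal to their difference, and the parallelogram law relates the lengths of the sum and the difference. The general form is as follows.

\begin{lemma}\label{lem:parallelogram}
Let $K$ be a field, $V$ a set of quadratic forms on $K^n$, $v\in K^n$, and $N=\{y\in K^n:B_q(y,v)=0\text{ for all }q\in V\}$. Suppose that
\begin{enumerate}
\item[(i)] $q(y)=0$ for all $q\in V$ and $y\in N$;
\item[(ii)] there are $a,b\in K^n$ with $b-a=v$ and $q(a)=q(b)=0$ for all $q\in V$.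
\end{enumerate}
Then $q(v)=0$ for all $q\in V$.
\end{lemma}

\begin{proof}
Let $q\in V$. By bilinearity and symmetry,
\[
B_q(a+b,v)=B_q(a+b,b-a)=B_q(b,b)-B_q(a,a)=2q(b)-2q(a)=0 .
\]
This holds for every $q\in V$, so $a+b\in N$, and $q(a+b)=0$ by (i). The identity $q(a+b)+q(b-a)=2q(a)+2q(b)$ now gives $q(v)=0$.
\end{proof}

In our situation the coordinates of $v$ are algebraically independent over $\kappa$ and the forms in $V$ have coefficients in $\kappa$, so $q(v)=0$ forces $q=0$. As on the cone, (i) reflects the regularity of $S_Q$. Hence everything depends on finding, for general $A$, the two vectors $a$ and $b$.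

\section{Two points near the diagonal}\label{sec:diagonal}

If $\Omega$ is of linear type, the generic tangent vector $v$ at $\mathfrak m$ is a limit of tangent vectors at regular points, hence a limit of secant vectors. So one expects two points $p(\lambda),p'(\lambda)$ of $\operatorname{Spec}A$ that move to the closed point as $\lambda\to0$ and satisfy $(p'(\lambda)-p(\lambda))/\lambda\to v$. If both points approach at rate $\lambda$, say $p=\lambda a+\cdots$ and $p'=\lambda b+\cdots$, then $b-a=v$, and $a,b$ lie on the tangent cone of $A$, so every $q\in V$ vanishes on them. In general the points might approach more slowly, and then we obtain no such $a$ and $b$. We shall see that regularity of $S_Q$ excludes this difficulty. The family of secants degenerating to tangents is provided by the extended Rees algebra of the diagonal.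

Let $P=A\otimes_kA$, a Noetherian ring since it is a localization of a finitely generated $k$-algebra, and let $J=\ker(P\to A)$ be the kernel of multiplication. Then $J/J^2=\Omega$, where $da$ is the class of $1\otimes a-a\otimes1$. This identification induces a surjection of graded $A$-algebras $S\to\operatorname{gr}_J(P)=\bigoplus_{i\ge0}J^i/J^{i+1}$.

\begin{lemma}\label{lem:gr}
If $\Omega$ is of linear type, then $S\to\operatorname{gr}_J(P)$ is an isomorphism.
\end{lemma}

\begin{proof}
We first show that the map is an isomorphism after $\otimes_AF$. Let $W=\{a\otimes b:a,b\in A\setminus0\}$, a multiplicative set in $P$ whose image in $P/J=A$ is $A\setminus0$. Then $W^{-1}P=F\otimes_kF$, and $J'=W^{-1}J$ is the kernel of $F\otimes_kF\to F$. Since localization commutes with forming the associated graded ring,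
\[
\operatorname{gr}_J(P)\otimes_AF=W^{-1}\operatorname{gr}_J(P)=\operatorname{gr}_{J'}(F\otimes_kF),
\]
and the map becomes $\mathcal S_F(J'/J'^2)\to\operatorname{gr}_{J'}(F\otimes_kF)$. As $J'$ is a maximal ideal, the target does not change if we localize $F\otimes_kF$ at $J'$. Because $k$ is perfect, there is a smooth finitely generated $k$-domain $B\subset F$ with fraction field $F$. So $F\otimes_kF$ is a localization of the smooth $F$-algebra $F\otimes_kB$, and $(F\otimes_kF)_{J'}$ is a regular local ring. The associated graded ring of a regular local ring is the symmetric algebra of its cotangent space, as desired.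

It follows that the kernel of $S\to\operatorname{gr}_J(P)$ is $A$-torsion. Since $S$ is torsion-free, the kernel is $0$.
\end{proof}

\begin{proposition}\label{prop:ab}
Suppose that $\Omega$ is of linear type and $S_Q$ is regular. Then $V$, $v$ and $N$ of Section~\ref{sec:cotangent} satisfy the hypotheses (i) and (ii) of Lemma~\ref{lem:parallelogram}.
\end{proposition}

\begin{proof}
\emph{The ring $O$.} Let $\mathcal E=P[\lambda,J\lambda^{-1}]\subset P[\lambda,\lambda^{-1}]$ be the extended Rees algebra of $J$. It is Noetherian, $\lambda$ is a nonzerodivisor on it, and by Lemma~\ref{lem:gr}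
\[
\mathcal E/\lambda\mathcal E=\operatorname{gr}_J(P)=S .
\]
(In degree $-i$ with respect to $\lambda$, $\mathcal E$ is $J^i\lambda^{-i}$ and $\lambda\mathcal E$ is $J^{i+1}\lambda^{-i}$, where $J^i=P$ for $i\le0$.) Let $\mathfrak Q\subset\mathcal E$ be the preimage of $Q$, let $O=\mathcal E_{\mathfrak Q}$, and let $\mathfrak n$ be its maximal ideal; the residue field is $K$. Put $h=\dim S_Q$. Since $O/\lambda O=S_Q$ is regular of dimension $h$ and $\lambda\in\mathfrak n$ is a nonzerodivisor, $\dim O=h+1$ and $\mathfrak n$ is generated by $h+1$ elements, one of which is $\lambda$. So $O$ is regular. Comparing dimensions we get an exact sequence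
\begin{equation}\label{eq:cot}
0\to K\Lambda\to\mathfrak n/\mathfrak n^2\to QS_Q/Q^2S_Q\to0,
\end{equation}
where $\Lambda\ne0$ is the class of $\lambda$. Choose $U_1,\dots,U_h\in\mathfrak n/\mathfrak n^2$ lifting a basis of $QS_Q/Q^2S_Q$. Then $\operatorname{gr}_{\mathfrak n}(O)=K[U_1,\dots,U_h,\Lambda]$ is a polynomial ring.

\emph{Two points of $\operatorname{Spec}A$ with values in $O$.} Define ring homomorphisms $\alpha,\beta:A\to O$ by $\alpha(f)=f\otimes1$ and $\beta(f)=1\otimes f$. Both $f\otimes1$ and $1\otimes f$ have image $f$ in $P/J=A$, so modulo $\lambda$ both $\alpha$ and $\beta$ become the natural map $A\to S_Q$. Hence both send $\mathfrak m$ into $\mathfrak n$ and induce the natural inclusion $\kappa\subset K$ on residue fields. Moreover,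
\[
\beta(f)=\alpha(f)+\lambda D(f),\qquad D(f)=(1\otimes f-f\otimes1)\lambda^{-1}\in\mathcal E,
\]
and the image of $D(f)$ in $S=\mathcal E/\lambda\mathcal E$ is $df$. In particular, the residue of $D(x_i)$ in $K$ is $v_i$.

So $\alpha$ and $\beta$ induce graded $\kappa$-algebra homomorphisms $\operatorname{gr}_{\mathfrak m}(A)\to K[U,\Lambda]$. Write the class of $\alpha(x_i)$ in $\mathfrak n/\mathfrak n^2$ as $\sum_jw_{j,i}U_j+a_i\Lambda$. Since the class of $\lambda D(x_i)$ is $v_i\Lambda$, in degree one the two maps are
\[
X_i\overset{\alpha}{\longmapsto}\sum_jw_{j,i}U_j+a_i\Lambda,\qquad X_i\overset{\beta}{\longmapsto}\sum_jw_{j,i}U_j+b_i\Lambda,\qquad b_i=a_i+v_i .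
\]
Put $w_j=(w_{j,1},\dots,w_{j,n})$, $a=(a_1,\dots,a_n)$ and $b=(b_1,\dots,b_n)$ in $K^n$. So $b-a=v$.

\emph{The $w_j$ span $N$.} Reduce modulo $\Lambda$ and use \eqref{eq:cot}: with respect to the chosen basis, the map $\bigoplus KX_i\to QS_Q/Q^2S_Q$ of Lemma~\ref{lem:cotangent} is $X_i\mapsto(w_{1,i},\dots,w_{h,i})$. Its kernel consists of the linear forms vanishing at $w_1,\dots,w_h$, and by Lemma~\ref{lem:cotangent} it is $L$. So $N$, the zero space of $L$, is $\operatorname{span}_K(w_1,\dots,w_h)$.

\emph{Conclusion.} Let $q\in V$. Since $q$ vanishes in $\operatorname{gr}_{\mathfrak m}(A)$, applying the two graded homomorphisms gives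
\[
q\Bigl(\sum_jU_jw_j+\Lambda a\Bigr)=0,\qquad q\Bigl(\sum_jU_jw_j+\Lambda b\Bigr)=0\qquad\text{in }K[U,\Lambda].
\]
Setting $\Lambda=0$ and giving the $U_j$ arbitrary values in $K$, we obtain $q(y)=0$ for all $y\in N$, which is (i). Setting $U=0$ and $\Lambda=1$, we obtain $q(a)=q(b)=0$, which is (ii).
\end{proof}

Regularity of $S_Q$ was used to make $\operatorname{gr}_{\mathfrak n}(O)$ a polynomial ring: it allows us to set $U=0$ while keeping $\Lambda\ne0$, which amounts to choosing points that approach at rate $\lambda$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}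

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:fiber}, $Q$ is a prime of height $2d-n$. If $A$ is regular, then $S$ is a polynomial ring over $A$ and $S_Q$ is regular.

Conversely, suppose that $S_Q$ is regular. By Proposition~\ref{prop:ab} the hypotheses of Lemma~\ref{lem:parallelogram} hold, so $q(v)=0$ for all $q\in V$. Each $q\in V$ has coefficients in $\kappa$, and $v_1,\dots,v_n$ are algebraically independent over $\kappa$; hence $q=0$. Thus $V=0$, so $L=0$ and $N=K^n$. By Lemma~\ref{lem:cotangent} the cotangent space of $S_Q$ has dimension $n$. As $S_Q$ is regular of dimension $2d-n$, we get $2d-n=n$. So $n=d$ and $A$ is regular.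
\end{proof}

\section{Proofs of the corollaries}\label{sec:cor}

In this section $A$ need not be local. Let $\Omega$ be of linear type. For a prime $\mathfrak p$ of $A$ we have $S_{\mathfrak p}=\mathcal S(\Omega_{A_{\mathfrak p}/k})$, which is again torsion-free. So Theorem~\ref{thm:main} applies to $A_{\mathfrak p}$: the ideal $\mathfrak pS_{\mathfrak p}$ is a prime of height $2\dim A_{\mathfrak p}-\operatorname{edim}A_{\mathfrak p}$ lying over $\mathfrak p$, and the localization of $S$ at it is regular if and only if $A_{\mathfrak p}$ is.

If $\mathfrak p\ne0$, then $\mathfrak pS_{\mathfrak p}$ is a nonzero prime of the domain $S_{\mathfrak p}\supset A_{\mathfrak p}$, so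
\begin{equation}\label{eq:ge1}
2\dim A_{\mathfrak p}-\operatorname{edim}A_{\mathfrak p}\ge1\qquad(\mathfrak p\ne0).
\end{equation}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Now $S=\mathcal R(\Omega)$ is a normal domain. Let $\mathfrak p$ be non-regular; then $\mathfrak p\ne0$ and \eqref{eq:ge1} holds. If the left side were $1$, the local ring of $S$ at $\mathfrak pS_{\mathfrak p}$ would be a one-dimensional Noetherian normal local domain, hence a discrete valuation ring and so regular. Then $A_{\mathfrak p}$ would be regular, a contradiction.
\end{proof}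

\begin{proof}[Proof of Corollary~\ref{cor:sing}]
(1) Let $\mathfrak q\in\operatorname{Spec}S$ lie over $\mathfrak p$. If $A_{\mathfrak p}$ is regular, then $S_{\mathfrak p}$ is a polynomial ring over $A_{\mathfrak p}$ by Lemma~\ref{lem:fiber}(d), so $S_{\mathfrak q}$ is regular. If $S_{\mathfrak q}$ is regular, then so is its localization at the prime $\mathfrak pS_{\mathfrak p}\subset\mathfrak qS_{\mathfrak p}$, and hence $A_{\mathfrak p}$ is regular.

(2) Let $\mathfrak q$ be a prime of $S$ lying over $\mathfrak p$. By (1), $\mathfrak q$ is non-regular if and only if $\mathfrak p$ is, and then $\mathfrak q$ contains the non-regular prime $\mathfrak pS_{\mathfrak p}\cap S$ of height $2\dim A_{\mathfrak p}-\operatorname{edim}A_{\mathfrak p}$. So $(R_j)$ holds if and only if these heights are at least $j+1$ for all non-regular $\mathfrak p$.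

(3) By Serre's criterion, the Noetherian domain $S=\mathcal R(\Omega)$ is normal if and only if it satisfies $(R_1)$ and $(S_2)$. Apply (2) with $j=1$.
\end{proof}

\section{Complete intersections and sharpness}\label{sec:ci}

\begin{proof}[Proof of Proposition~\ref{prop:ci}]
If $\Omega$ is of linear type, then $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-1$ for all $\mathfrak p\ne0$ by \eqref{eq:ge1}.

For the converse, let $d=\dim A=\dim R-c$ and let $e$ be the transcendence degree over $k$ of the common residue field of $R$ and $A$. By Lemma~\ref{lem:fiber} for $R$, $\Omega_{R/k}$ is free of rank $r=\dim R+e=d+c+e$. Hence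
\[
S=A[T_1,\dots,T_r]/(F_1,\dots,F_c),
\]
where $F_i$ is the linear form given by $df_i$. For a prime $\mathfrak p$ of $A$ let $\kappa(\mathfrak p)$ be its residue field. Lemma~\ref{lem:fiber}(a),(b), applied to $A$ and $A_{\mathfrak p}$, gives
\[
d+e=\dim A_{\mathfrak p}+\operatorname{trdeg}_k\kappa(\mathfrak p),\qquad
\mu(\Omega_{\mathfrak p})=\operatorname{edim}A_{\mathfrak p}+\operatorname{trdeg}_k\kappa(\mathfrak p).
\]

Assume that $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-1$ for all $\mathfrak p\ne0$. We show that the ideal $(F_1,\dots,F_c)$ has height $c$ and that its minimal primes all lie over $0$. Let $\mathfrak q$ be a minimal prime of $(F_1,\dots,F_c)$ in $A[T]$ and let $\mathfrak p=\mathfrak q\cap A$. Since $\Omega\otimes_A\kappa(\mathfrak p)$ has dimension $\mu(\Omega_{\mathfrak p})$, the $F_i$ span over $\kappa(\mathfrak p)$ a space of linear forms of dimension $r-\mu(\Omega_{\mathfrak p})$. These forms generate a prime of that height in $\kappa(\mathfrak p)[T]$, and it is contained in the prime $\mathfrak q\kappa(\mathfrak p)[T]$. Since $\operatorname{ht}\mathfrak q=\operatorname{ht}\mathfrak p+\operatorname{ht}(\mathfrak q/\mathfrak pA[T])$,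
\[
\operatorname{ht}\mathfrak q\ \ge\ \dim A_{\mathfrak p}+r-\mu(\Omega_{\mathfrak p})\ =\ c+2\dim A_{\mathfrak p}-\operatorname{edim}A_{\mathfrak p}.
\]
The right side is at least $c+1$ if $\mathfrak p\ne0$, and equals $c$ if $\mathfrak p=0$. By Krull's theorem $\operatorname{ht}\mathfrak q\le c$. So $\mathfrak p=0$ and $\operatorname{ht}\mathfrak q=c$.

Now $A$ is a complete intersection, so $A[T]$ is Cohen--Macaulay. Since $(F_1,\dots,F_c)$ has height $c$, the quotient $S$ is Cohen--Macaulay and the ideal is unmixed: its associated primes are its minimal primes, and these lie over $0$. A nonzero element of $A$ is therefore in no associated prime of $S$, so $S$ is $A$-torsion-free, that is, $\Omega$ is of linear type. Together with the first paragraph this proves the first assertion, including that $S$ is Cohen--Macaulay.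

For the last assertion, one direction is Corollary~\ref{cor:answer}. For the other, suppose that $\operatorname{edim}A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for all non-regular $\mathfrak p$. If $\mathfrak p\ne0$ and $A_{\mathfrak p}$ is regular, then $\operatorname{edim}A_{\mathfrak p}=\dim A_{\mathfrak p}\le2\dim A_{\mathfrak p}-1$. So the first part applies: $\Omega$ is of linear type and $S$ is Cohen--Macaulay, in particular $(S_2)$. Then $\Omega$ is normal by Corollary~\ref{cor:sing}(3).
\end{proof}

\begin{example}[the bound cannot be improved]
Let $A=k[x_1,\dots,x_4]_{(x_1,\dots,x_4)}/(x_1x_2+x_3x_4)$, a hypersurface domain of dimension $3$. The partial derivatives of the equation generate the maximal ideal, so $A$ is regular away from $\mathfrak m$; it is normal by Serre's criterion. Since $\operatorname{edim}A=4=2\cdot3-2$, Proposition~\ref{prop:ci} shows that $\Omega$ is of linear type and normal.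
\end{example}

\begin{example}[linear type alone does not give the bound]
Let $A=k[x,y,z]_{(x,y,z)}/(xy-z^2)$ be the cone of Section~\ref{sec:cone}. A non-regular prime contains the partial derivatives $x$ and $y$, hence $z^2=xy$ and $z$. So $A$ is regular away from $\mathfrak m$, while $\operatorname{edim}A=3=2\cdot2-1$. By Proposition~\ref{prop:ci}, $\Omega$ is of linear type but not normal.
\end{example}

\begin{thebibliography}{9}
\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.
\bibitem{SUV} A. Simis, B. Ulrich and W. V. Vasconcelos, \emph{Tangent Algebras}, arXiv:math/0606453 (2006).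
\end{thebibliography}

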